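
\newtheorem{theorem}{Theorem}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Closed hyperbolic surfaces in $\mathbb{RP}^3$ without quadratic points}


\begin{abstract}
A point of a negatively curved surface in $\mathbb{RP}^3$ is called quadratic if some quadric has the same $3$-jet as the surface there. Ovsienko and Tabachnikov conjectured that every closed hyperbolic surface has at least $8$ distinct quadratic points. We disprove this: there are closed embedded hyperbolic surfaces, arbitrarily $C^\infty$-close to the standard hyperboloid, with no quadratic points at all. There are algebraic examples of degree $8$, and there are examples that are stable under $C^3$-small perturbation. The examples belong to a family of tori, invariant under a one-parameter projective group, in which we determine all quadratic points. Perturbing members of this family, we also realize every number $k\ge 0$ as the exact number of quadratic points of a closed hyperbolic surface.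
\end{abstract}

\section{The question and the answer}

\subsection{Quadratic points}

A smooth surface $M\subset\mathbb{RP}^3$ is \emph{hyperbolic} if at every point its second fundamental form is non-degenerate and indefinite; equivalently, its Gaussian curvature in any affine chart is negative. This notion is invariant under $\mathrm{PGL}(4,\mathbb R)$. At each point $m$ of a hyperbolic surface the second fundamental form has two null lines, the \emph{asymptotic directions}. In affine coordinates $x=x_1/x_0$, $y=x_2/x_0$, $z=x_3/x_0$ centered at $m$, with the $x$- and $y$-axes along the asymptotic directions and $z$ suitably scaled, $M$ has the form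
\begin{equation}\label{normal}
z=xy+\tfrac13\left(a\,x^3+b\,y^3\right)+\tfrac12\left(c\,x^2y+d\,xy^2\right)+O(4).
\end{equation}
A point $m\in M$ is \emph{quadratic} if there is a quadric whose $3$-jet at $m$ coincides with that of $M$. The quadric is understood to be nonsingular at $m$, since near a singular point a quadric is not a smooth surface, or is a plane, or is lower-dimensional.

A quadric with the same $2$-jet as $M$ at $m$ can be chosen so as to match $c$ and $d$, but nothing can be done about $a$ and $b$: a point is quadratic if and only if $a=b=0$ (Lemma~\ref{lemA} below). There is a geometric way to say this. Along the $x$-axis the right-hand side of \eqref{normal} is $\frac a3x^3+O(x^4)$. Thus $a=0$ means that the asymptotic tangent line along the $x$-axis has higher contact with $M$ than asymptotic tangent lines usually have, and $b$ plays the same role for the other line. On a hyperbolic quadric both lines are rulings, contained in the surface, and every point is quadratic.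

Two equations on a two-dimensional surface should cut out isolated points, and one may ask how many there must be. Ovsienko and Tabachnikov \cite{OT} posed the following.

\medskip
\noindent\textbf{Conjecture \cite{OT}.} \emph{Every closed hyperbolic surface in $\mathbb{RP}^3$ has no less than $8$ distinct quadratic points.}
\medskip

We show that the conjecture is false, and that the sharp lower bound is $0$.

\subsection{The surfaces}

Identify $\mathbb R^4=\mathbb C^2\ni(z,w)$, and let $\Lambda\subset\mathbb R^2$ be the lattice generated by $(\pi,\pi)$ and $(2\pi,0)$. For a smooth $\Lambda$-invariant function $h(\alpha,\beta)$ put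
\[
M_h=\{[z:w]\in\mathbb{RP}^3:\ z,w\ne0,\ |z|=e^{h(\arg z,\arg w)}|w|\},\qquad
\Phi(\alpha,\beta)=(e^{h+i\alpha},e^{i\beta}).
\]
Invariance under $(\pi,\pi)$ is what makes the condition independent of the sign of the vector $(z,w)$. The map $[\Phi]$ sends $\mathbb R^2/\Lambda$ onto $M_h$, because a point of $M_h$ can be scaled to have $|w|=1$. It is injective: if $\Phi(\alpha,\beta)=k\,\Phi(\alpha',\beta')$ with $k$ real, then $k=\pm1$, so $(\alpha-\alpha',\beta-\beta')$ lies in $(2\pi\mathbb Z)^2$ or in $(\pi,\pi)+(2\pi\mathbb Z)^2$, and $\Lambda$ is the union of these two sets. We shall see in Section~\ref{secMh} that $[\Phi]$ is an immersion. So $M_h$ is a closed embedded torus. For $h=0$ it is the hyperboloid $|z|^2=|w|^2$, and we measure closeness of $M_h$ to the hyperboloid by closeness of $h$ to $0$.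

\begin{theorem}\label{thm1}
Let $p,q$ be nonzero integers with $p+q$ even and $|p|\ne|q|$. Let $H$ be smooth and $2\pi$-periodic, $h=H(\theta)$ with $\theta=p\alpha+q\beta$, and $G=H'$. Then $M_h$ is hyperbolic if and only if
\begin{equation}\label{hyp}
(1+p^2G^2)(1+q^2G^2)>(p^2-q^2)\,G'\qquad\text{for all }\theta .
\end{equation}
If it is hyperbolic, its quadratic points are exactly the points where $G(\theta)=G''(\theta)=0$.
\end{theorem}

\begin{corollary}\label{cor}
Let $p=3$, $q=-1$ and $H(\theta)=\varepsilon\left(-\cos\theta+\tfrac12\sin2\theta\right)$ with $0<\varepsilon<\frac1{24}$, for instance $\varepsilon=\frac1{25}$. Then $M_h$ is a closed hyperbolic surface without quadratic points.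
\end{corollary}

\begin{proof}
Here $G=\varepsilon(\sin\theta+\cos2\theta)$, so $|G'|\le3\varepsilon<\frac18$. The left-hand side of \eqref{hyp} is at least $1$ and the right-hand side is $8G'<1$, so \eqref{hyp} holds. Moreover $G''=-\varepsilon(\sin\theta+4\cos2\theta)$. If $G=G''=0$, then $G+G''=-3\varepsilon\cos2\theta$ gives $\cos2\theta=0$, hence also $\sin\theta=0$. But $\sin\theta=0$ implies $\cos2\theta=1$.
\end{proof}

\begin{theorem}\label{thm2}
\begin{enumerate}
\item[(a)] \emph{(Stability.)} For $h$ as in Corollary~\ref{cor}, $M_{\tilde h}$ is hyperbolic without quadratic points for all smooth $\Lambda$-invariant $\tilde h$ sufficiently $C^3$-close to $h$. The counterexamples thus fill an open set, and the conjecture fails for generic surfaces as well.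
\item[(b)] \emph{(Algebraic examples.)} For all sufficiently small $\varepsilon\ne0$, with $N=|z|^2+|w|^2$, the surface of degree $8$
\begin{equation}\label{alg}
(|z|^2-|w|^2)N^3+\varepsilon\left(N^2\,\mathrm{Re}(z^3\bar w)+2\,\mathrm{Im}(z^6\bar w^2)\right)=0
\end{equation}
is a closed smooth hyperbolic surface without quadratic points.
\item[(c)] \emph{(All cardinalities.)} For every integer $k\ge0$ there are real-analytic closed hyperbolic tori, arbitrarily $C^\infty$-close to the hyperboloid, with exactly $k$ quadratic points. More generally, every closed subset of a circle is, up to homeomorphism, the set of quadratic points of some $C^\infty$ closed hyperbolic torus. Every even number $\ge0$ is the exact number of quadratic points of $M_h$ for all $h$ in some nonempty $C^4$-open set of smooth $\Lambda$-invariant functions.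
\end{enumerate}
\end{theorem}

\subsection{How the argument goes}

Section~\ref{seclift} turns $a$ and $b$ into quantities computable from any lift of the surface to $\mathbb R^4$, and Section~\ref{secMh} computes them for $M_h$. Section~\ref{seclin} examines surfaces infinitely close to the hyperboloid. There the problem becomes a pair of linear equations on a torus. One sees why a positive lower bound is a natural guess, why it is wrong, and where the hypotheses of Theorem~\ref{thm1} come from; the conjecture is already disproved at that point. Section~\ref{secexact} proves Theorem~\ref{thm1}, an exact version of the same computation, and Sections~\ref{secnear} and~\ref{seccount} prove Theorem~\ref{thm2}.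

\section{Reading off the two invariants from a lift}\label{seclift}

\begin{lemma}\label{lemA}
A point of a hyperbolic surface is quadratic if and only if $a=b=0$ in the normal form \eqref{normal}.
\end{lemma}

\begin{proof}
If $a=b=0$, consider the quadric $z=xy+\frac12z(cx+dy)$. Near the origin it is a graph with $z=xy+O(3)$, hence $z=xy+\frac12xy(cx+dy)+O(4)$, which is the $3$-jet of $M$.

Conversely, let $\ell+Q=0$, with $\ell\ne0$ linear and $Q$ quadratic, be a quadric with the same $3$-jet as $M$ at the origin. Then the restriction of $\ell+Q$ to $M$ is $O(4)$. Its first-order part is that of $\ell$, so $\ell=\lambda z$ with $\lambda\ne0$. On the points of $M$ with $y=0$ we have $z=\frac a3x^3+O(x^4)$, so there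
\[
\ell+Q=Q(x,0,0)+\lambda\tfrac a3x^3+O(x^4).
\]
Since $Q(x,0,0)$ is a multiple of $x^2$, the vanishing of the terms of order at most $3$ gives $a=0$. On the points with $x=0$ the same argument gives $b=0$.
\end{proof}

Bringing every point of a given surface to the form \eqref{normal} would be laborious. But $a$ measures the contact of $M$ with a line, so it can be detected by a curve on $M$ that starts along that line and stays on it up to order $2$. This is done below: $\xi$ is the initial velocity of the curve in the parameter plane, and $\eta$ is the acceleration that keeps its image on the line to second order.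

\begin{lemma}\label{lemB}
Let $\Phi:U\subset\mathbb R^2\to\mathbb R^4\setminus0$ be a lift of a parametrized surface in $\mathbb{RP}^3$, so that $\Phi,\Phi_1,\Phi_2$ are linearly independent, where $\Phi_1,\Phi_2$ are the partial derivatives. At $u\in U$ let $\nu\ne0$ be a covector annihilating $\Phi,\Phi_1,\Phi_2$, and let $\mathrm{II}=\nu(D^2\Phi)$.
\begin{enumerate}
\item[(i)] The surface is hyperbolic at $u$ if and only if $\mathrm{II}$ is non-degenerate and indefinite. The asymptotic directions are then given by $\mathrm{II}(\xi,\xi)=0$.
\item[(ii)] Let the surface be hyperbolic at $u$ and let $\xi\ne0$ be asymptotic. There is $\eta\in\mathbb R^2$ with $D^2\Phi(\xi,\xi)+D\Phi(\eta)\in\mathrm{span}(\Phi,D\Phi(\xi))$, and for any such $\eta$ the number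
\[
A(\xi):=\nu\left(D^3\Phi(\xi,\xi,\xi)\right)+3\,\mathrm{II}(\xi,\eta)
\]
is a nonzero multiple of $a$ if $\xi$ points along the $x$-axis of \eqref{normal}, and of $b$ if it points along the $y$-axis.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Take affine coordinates centered at the point, with tangent plane $z=0$. The linear form $x_3=x_0z$ annihilates $\Phi,\Phi_1,\Phi_2$ at $u$, so $\nu$ is a nonzero multiple of it. Thus $\nu(\Phi(u+v))$ is a nonzero constant times $x_0z$. As $z$ vanishes to second order, the quadratic part in $v$ of $x_0z$ is $x_0(u)$ times that of $z$. On the other hand the quadratic part of $\nu(\Phi(u+v))$ is $\frac12\mathrm{II}(v,v)$. So $\mathrm{II}$ is a nonzero multiple of the Hessian of the surface written as a graph $z=z(x,y)$ over its tangent plane, evaluated on the vector $(dx(v),dy(v))$.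

(ii) If $\mathrm{II}(\xi,\xi)=0$, then $D^2\Phi(\xi,\xi)\in\ker\nu=\mathrm{span}(\Phi,\Phi_1,\Phi_2)$, so $\eta$ exists. Put $\gamma(t)=u+t\xi+\frac{t^2}2\eta$. Taylor expansion gives
\[
\Phi(\gamma(t))=\Phi+tD\Phi(\xi)+\tfrac{t^2}2\left(D^2\Phi(\xi,\xi)+D\Phi(\eta)\right)+\tfrac{t^3}6\left(D^3\Phi(\xi,\xi,\xi)+3D^2\Phi(\xi,\eta)\right)+O(t^4).
\]
Suppose that $\xi$ points along the $x$-axis. Then $\mathrm{span}(\Phi,D\Phi(\xi))$ is the plane $x_2=x_3=0$, and $\Phi(\gamma(t))$ lies in it modulo $O(t^3)$. Hence $y(t),z(t)=O(t^3)$, while $x(t)=x't+O(t^2)$ with $x'\ne0$, because $D\Phi(\xi)$ is not a multiple of $\Phi$. In \eqref{normal} all terms containing $y$ are then $O(t^4)$, so $z(t)=\frac a3x'^3t^3+O(t^4)$. On the other hand, $\nu$ annihilates the terms of order at most $2$ in the expansion, so $\nu(\Phi(\gamma(t)))=\frac{t^3}6A(\xi)+O(t^4)$, and this is a nonzero constant times $x_0z$. So $A(\xi)$ is a nonzero multiple of $a$. Exchanging the roles of $x$ and $y$ gives the other case.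
\end{proof}

By Lemmas~\ref{lemA} and~\ref{lemB}, \emph{a point is quadratic if and only if $A(\xi)=0$ for both asymptotic directions $\xi$}. Rescaling $\xi$ multiplies $A(\xi)$ by a nonzero factor, so we may normalize $\xi$ as we like.

\section{The invariants of $M_h$}\label{secMh}

Fix a point $(\alpha,\beta)$ and a vector $\xi=(\xi_1,\xi_2)$, and write $h_1=dh(\xi)$, $h_2=D^2h(\xi,\xi)$, $h_3=D^3h(\xi,\xi,\xi)$. The linear isomorphism of $\mathbb C^2$ that multiplies $z$ by $e^{-h-i\alpha}$ and $w$ by $e^{-i\beta}$, with $h,\alpha,\beta$ frozen at the chosen point, moves $\Phi$ to $(1,1)$ there. In this frame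
\[
\Phi=(1,1),\qquad \Phi_\alpha=(h_\alpha+i,0),\qquad\Phi_\beta=(h_\beta,i)
\]
at the point. These are linearly independent over $\mathbb R$, so $[\Phi]$ is an immersion, and they are annihilated by
\[
\nu(z,w)=\mathrm{Re}\,z-h_\alpha\,\mathrm{Im}\,z-\mathrm{Re}\,w-h_\beta\,\mathrm{Im}\,w .
\]
The first component of $\Phi$ is the exponential of a function with derivatives $h_1+i\xi_1,\ h_2,\ h_3$ along $\xi$, and the second is the exponential of a linear function. Hence
\begin{align*}
D^2\Phi(\xi,\xi)&=\left(h_2+(h_1+i\xi_1)^2,\ -\xi_2^2\right),\\
D^3\Phi(\xi,\xi,\xi)&=\left(h_3+3h_2(h_1+i\xi_1)+(h_1+i\xi_1)^3,\ -i\xi_2^3\right).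
\end{align*}
Applying $\nu$ to the first line gives $\mathrm{II}(\xi,\xi)=h_2+h_1^2-\xi_1^2-2h_\alpha\xi_1h_1+\xi_2^2$. Since $h_1-h_\alpha\xi_1=h_\beta\xi_2$, we have $h_1^2-2h_\alpha\xi_1h_1=h_\beta^2\xi_2^2-h_\alpha^2\xi_1^2$, and therefore
\begin{equation}\label{II}
\mathrm{II}(\xi,\xi)=h_2-(1+h_\alpha^2)\,\xi_1^2+(1+h_\beta^2)\,\xi_2^2 .
\end{equation}

Now let $\xi$ be asymptotic. To find $\eta$, note that the first component of $D^2\Phi(\xi,\xi)$ has imaginary part $2h_1\xi_1$. We cancel it with a multiple of $\Phi_\alpha$, that is, we try $\eta=(-2h_1\xi_1,0)$: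
\[
D^2\Phi(\xi,\xi)+D\Phi(\eta)=\left(h_2+h_1^2-\xi_1^2-2h_\alpha h_1\xi_1,\ -\xi_2^2\right)=-\xi_2^2\,(1,1)=-\xi_2^2\,\Phi ,
\]
where the middle equality is $\mathrm{II}(\xi,\xi)=0$. So this $\eta$ works. By polarization of \eqref{II}, with $e_1=(1,0)$,
\[
\mathrm{II}(\xi,e_1)=h_{\xi\alpha}-(1+h_\alpha^2)\xi_1,\qquad h_{\xi\alpha}:=h_{\alpha\alpha}\xi_1+h_{\alpha\beta}\xi_2 ,
\]
and $3\,\mathrm{II}(\xi,\eta)=-6h_1\xi_1\mathrm{II}(\xi,e_1)$. Together with $\nu(D^3\Phi(\xi,\xi,\xi))$ this gives, for asymptotic $\xi$,
\begin{equation}\label{A}
\begin{aligned}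
A(\xi)={}&h_3+3h_1h_2+h_1^3-3h_1\xi_1^2-h_\alpha\xi_1\left(3h_2+3h_1^2-\xi_1^2\right)+h_\beta\xi_2^3\\
&-6h_1\xi_1h_{\xi\alpha}+6h_1\xi_1^2(1+h_\alpha^2).
\end{aligned}
\end{equation}
For later use we note that third derivatives of $h$ enter $A(\xi)$ only through the summand $h_3$.

\section{Surfaces close to the hyperboloid}\label{seclin}

\subsection{The linear problem}

Put $X=\alpha+\beta$, $Y=\alpha-\beta$. The generators of $\Lambda$ act by $(X,Y)\mapsto(X+2\pi,Y)$ and $(X,Y)\mapsto(X+2\pi,Y+2\pi)$, so $\mathbb R^2/\Lambda$ is the torus with coordinates $X,Y\in\mathbb R/2\pi$. On the hyperboloid, where $\mathrm{II}=\xi_2^2-\xi_1^2$, the asymptotic lines are the coordinate lines of $X$ and $Y$.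

\begin{proposition}\label{lin}
Let $f$ be a smooth function on $\mathbb R^2/\Lambda$ such that
\[
F_1=f_{XXX}+f_X\qquad\text{and}\qquad F_2=f_{YYY}+f_Y
\]
have no common zero. Then for all sufficiently small $\varepsilon\ne0$ the surface $M_{\varepsilon f}$ is hyperbolic and has no quadratic points.
\end{proposition}

\begin{proof}
All estimates are uniform on the torus. For $h=\varepsilon f$ formula \eqref{II} gives $\mathrm{II}(\xi,\xi)=\xi_2^2-\xi_1^2+O(\varepsilon)$ for bounded $\xi$. So for small $\varepsilon$ the form is indefinite and non-degenerate, with asymptotic vectors $\xi^\pm=(1,\pm1)+O(\varepsilon)$. In \eqref{A} all derivatives of $h$ are $O(\varepsilon)$, so products of two of them may be dropped: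
\[
A(\xi)=h_3+3h_1\xi_1^2+h_\alpha\xi_1^3+h_\beta\xi_2^3+O(\varepsilon^2),
\]
and replacing $\xi^\pm$ by $(1,\pm1)$ costs another $O(\varepsilon^2)$. For $\xi=(1,\pm1)$ the sum $h_\alpha\xi_1^3+h_\beta\xi_2^3$ equals $h_\alpha\pm h_\beta=h_1$, so that $A=h_3+4h_1+O(\varepsilon^2)$. The derivative along $(1,1)$ is $2\partial_X$ and the derivative along $(1,-1)$ is $2\partial_Y$. Hence
\[
A(\xi^+)=8\varepsilon F_1+O(\varepsilon^2),\qquad A(\xi^-)=8\varepsilon F_2+O(\varepsilon^2).
\]
By compactness $|F_1|+|F_2|$ is bounded below by a positive constant, so for small $\varepsilon\ne0$ the two values never vanish together.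
\end{proof}

The functions with $F_1=F_2=0$ everywhere are those in $\mathrm{span}(1,\cos X,\sin X)\otimes\mathrm{span}(1,\cos Y,\sin Y)$. This space has dimension $9$, which is the dimension of the family of quadrics, as it should be.

\subsection{Why one might guess a positive lower bound}

On each circle $Y=\mathrm{const}$ the function $F_1$ is orthogonal to $1$, $\cos X$ and $\sin X$, as one sees by integrating by parts. Such a function $v(X)$, unless it vanishes identically, changes sign at least four times. Indeed the number of sign changes on a circle, if finite, is even, so otherwise it would be $0$ or $2$. If there were none, $\int v$ would not vanish. If there were two, at $x_1$ and $x_2$, then the product of $v$ with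
\[
\sin\tfrac{X-x_1}2\,\sin\tfrac{X-x_2}2=\tfrac12\left(\cos\tfrac{x_1-x_2}2-\cos\left(X-\tfrac{x_1+x_2}2\right)\right)\in\mathrm{span}(1,\cos X,\sin X)
\]
would not change sign, and its integral would not vanish. Likewise $F_2$ has at least four zeros on every circle $X=\mathrm{const}$.

So the zero set of $F_1$ meets every circle $Y=\mathrm{const}$ at least four times, and the zero set of $F_2$ meets every circle $X=\mathrm{const}$ at least four times. It is tempting to conclude that the two sets must meet. For $f=f_1(X)+f_2(Y)$ they do: there are at least $4\cdot4=16$ common zeros.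

\subsection{Why the guess is wrong}

The two sets need not consist of vertical and horizontal curves. They can be made of closed curves of one and the same slope, crossing all horizontal and all vertical circles, and parallel curves can avoid each other. This happens if $f$ depends on a single linear combination $\theta=mX+nY$ with integers $m,n$. Write $f=H(\theta)$ and $G=H'$. Then
\[
F_1=m^3G''+mG,\qquad F_2=n^3G''+nG ,
\]
two linear expressions in $(G,G'')$, with determinant $mn(n^2-m^2)$. If the determinant is not zero, a common zero of $F_1$ and $F_2$ is a common zero of $G$ and $G''$. If it is zero, then $F_1$ and $F_2$ are both multiples of one function of $\theta$ with mean value $0$, and they have a common zero.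

The simplest choice with $mn(m^2-n^2)\neq 0$ is $m=1$, $n=2$, that is, $\theta=X+2Y=3\alpha-\beta$. It remains to find a periodic $G$ with mean $0$ such that $G$ and $G''$ have no common zero. A single harmonic will not do, but $G=\sin\theta+\cos2\theta$ does, by the proof of Corollary~\ref{cor}. Explicitly,
\[
F_1=-3\cos2\theta,\qquad F_2=-6\,(\sin\theta+5\cos2\theta).
\]
By Proposition~\ref{lin}, \emph{$M_{\varepsilon f}$ with $f=-\cos\theta+\frac12\sin2\theta$ is a hyperbolic surface without quadratic points for all small $\varepsilon\ne0$}, and the conjecture is false.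

In the notation of Theorem~\ref{thm1}, $m=\frac{p+q}2$ and $n=\frac{p-q}2$. The parity of $p+q$ makes $\theta$ well defined modulo $2\pi$ on the torus. Since $mn=\frac14(p^2-q^2)$ and $m^2-n^2=pq$, the conditions $pq\ne0$ and $|p|\ne|q|$ say exactly that the determinant is nonzero.

\section{The exact computation}\label{secexact}

For $h=H(p\alpha+q\beta)$ the surface $M_h$ is invariant under the projective transformations $(z,w)\mapsto(e^{iqt}z,e^{-ipt}w)$. So everything depends on $\theta$ alone, and the exact equations, like the linearized ones, are ordinary differential equations in $\theta$. We now show that the nonlinear terms conspire: the two exact equations have the form $G''+T_jG=0$, $j=1,2$, with coefficients $T_j$ depending on $G$ and $G'$, and hyperbolicity is precisely what keeps $T_1-T_2$ away from zero.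

\begin{proof}[Proof of Theorem~\ref{thm1}]
The function $h=H(\theta)$ is $\Lambda$-invariant because $p+q$ is even. Put
\[
P=p\,\xi_1,\quad Q=q\,\xi_2,\quad\kappa=P+Q=d\theta(\xi),\quad S=\xi_1^2+G^2P^2,\quad U=\xi_2^2+G^2Q^2 .
\]
Then $h_\alpha=pG$, $h_\beta=qG$, $h_1=\kappa G$, $h_2=\kappa^2G'$, $h_3=\kappa^3G''$, $h_{\xi\alpha}=p\kappa G'$, and \eqref{II} becomes
\begin{equation}\label{IIsym}
\mathrm{II}(\xi,\xi)=\kappa^2G'-S+U .
\end{equation}

\emph{Hyperbolicity.} In the coordinates $(\xi_1,\xi_2)$ the determinant of $\mathrm{II}$ is
\[
(p^2G'-p^2G^2-1)(q^2G'+q^2G^2+1)-p^2q^2G'^2=(p^2-q^2)G'-(1+p^2G^2)(1+q^2G^2).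
\]
It is negative if and only if the inequality in \eqref{hyp} holds at the point. Put
\[
\mu=p^{-2}+G^2,\qquad\lambda=q^{-2}+G^2,\qquad\delta=\mu-\lambda=p^{-2}-q^{-2}.
\]
Here $\delta\ne0$ because $|p|\ne|q|$. Dividing the determinant by $-p^2q^2$, we see that this inequality is equivalent to
\begin{equation}\label{hyp2}
\mu\lambda+\delta G'>0 .
\end{equation}
From now on we assume that $M_h$ is hyperbolic.

\emph{The cubic invariant.} We insert the derivatives of $h$ into \eqref{A}. The terms containing $G'$ are
\[
3\kappa^3GG'-3P\kappa^2GG'-6P\kappa^2GG'=3\kappa^2GG'(Q-2P).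
\]
The terms containing $\xi_1^2$ without $G^3$ are $G\xi_1^2(-3\kappa+P+6\kappa)$, and the terms with $G^3$ are $\kappa^3-3P\kappa^2+6P^2\kappa$ times $G^3$. Altogether
\[
A(\xi)=\kappa^3G''+3\kappa^2GG'(Q-2P)+G\xi_1^2(3\kappa+P)+G\xi_2^2Q+G^3\left(\kappa^3-3P\kappa^2+6P^2\kappa\right).
\]
Now we use that $\xi$ is asymptotic. By \eqref{IIsym}, $\kappa^2G'=S-U=\xi_1^2-\xi_2^2+G^2(P^2-Q^2)$, and this eliminates $G'$ from the second term. The coefficients become:
\begin{itemize}
\item of $G\xi_1^2$: $\ 3(Q-2P)+3\kappa+P=6Q-2P$;
\item of $G\xi_2^2$: $\ -3(Q-2P)+Q=6P-2Q$;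
\item of $G^3$: since $3(Q-2P)(P^2-Q^2)=-6P^3+3P^2Q+6PQ^2-3Q^3$ and $\kappa^3-3P\kappa^2+6P^2\kappa=4P^3+3P^2Q+Q^3$, the sum is
\[
-2P^3+6P^2Q+6PQ^2-2Q^3=(6Q-2P)P^2+(6P-2Q)Q^2 .
\]
\end{itemize}
The last line is what makes $S$ and $U$ reappear:
\begin{equation}\label{Asym}
A(\xi)=\kappa^3G''+G\left[(6Q-2P)S+(6P-2Q)U\right].
\end{equation}

\emph{Asymptotic directions have $\kappa\ne0$.} If $\kappa=0$, then $\xi=(s/p,-s/q)$ for some $s$, so $S=s^2\mu$ and $U=s^2\lambda$. By \eqref{IIsym}, $\mathrm{II}(\xi,\xi)=-s^2\delta$, which vanishes only for $s=0$, because $\delta\ne0$.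

We may therefore normalize $\kappa=1$ and write $P=\frac{1+\tau}2$, $Q=\frac{1-\tau}2$. Then $S=\mu P^2=\frac\mu4(1+\tau)^2$ and $U=\lambda Q^2=\frac\lambda4(1-\tau)^2$, and the asymptotic directions are the roots of
\begin{equation}\label{tau}
\mu(1+\tau)^2-\lambda(1-\tau)^2=4G',\quad\text{that is,}\quad \delta\tau^2+2(\mu+\lambda)\tau+\delta-4G'=0 .
\end{equation}
A quarter of the discriminant is $(\mu+\lambda)^2-\delta^2+4\delta G'=4(\mu\lambda+\delta G')$, which is positive by \eqref{hyp2}. So there are two distinct real roots $\tau_1\ne\tau_2$, with $\tau_1+\tau_2=-2(\mu+\lambda)/\delta$.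

\emph{The two equations.} By \eqref{Asym} the values of $A$ at the two roots are
\begin{equation}\label{Aj}
A_j=G''+G\,T_j\qquad(j=1,2),
\end{equation}
where $T_j$ is the value at $\tau_j$ of $T=(6Q-2P)S+(6P-2Q)U$. Since $6Q-2P=2-4\tau$ and $6P-2Q=2+4\tau$,
\begin{align*}
T&=\tfrac12\left[\mu(1+\tau)^2+\lambda(1-\tau)^2\right]-\tau\left[\mu(1+\tau)^2-\lambda(1-\tau)^2\right]\\
&=\tfrac12(\mu+\lambda)(1+\tau^2)+(\delta-4G')\,\tau ,
\end{align*}
where the second equality holds at the roots of \eqref{tau}. Hence
\begin{equation}\label{T12}
\begin{aligned}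
T_1-T_2&=(\tau_1-\tau_2)\left[\tfrac12(\mu+\lambda)(\tau_1+\tau_2)+\delta-4G'\right]\\
&=(\tau_1-\tau_2)\left[-\frac{(\mu+\lambda)^2}\delta+\delta-4G'\right]
=-\frac{4(\tau_1-\tau_2)}\delta\,(\mu\lambda+\delta G')\ne0
\end{aligned}
\end{equation}
by \eqref{hyp2}. The point is quadratic if and only if $A_1=A_2=0$. By \eqref{Aj} this means $G\,(T_1-T_2)=0$ and $G''+G\,T_1=0$, and by \eqref{T12} this holds if and only if $G=G''=0$.
\end{proof}

\section{Stability and algebraic examples}\label{secnear}

For the rest of the paper $p=3$, $q=-1$, so that $\theta=3\alpha-\beta=X+2Y$. Then $(\theta,Y)$ are also coordinates on the torus $\mathbb R^2/\Lambda$, both with values in $\mathbb R/2\pi$.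

\subsection{The functions $A_1,A_2$ near a symmetric surface}\label{subnorm}

Let $h_0=H(\theta)$ give a hyperbolic surface $M_{h_0}$. We want to follow its two invariants when $h_0$ is perturbed to a function $h$ that need not be symmetric. Parametrize the line $d\theta(\xi)=1$ by $\tau$ as in Section~\ref{secexact}: $\xi=\left(\frac{1+\tau}{2p},\frac{1-\tau}{2q}\right)$. On this line $\mathrm{II}(\xi,\xi)$ is a polynomial of degree at most $2$ in $\tau$. For $h=h_0$ its leading coefficient is $-\frac\delta4\ne0$, and its discriminant is positive everywhere. By compactness of the torus both properties persist for $h$ sufficiently $C^2$-close to $h_0$. Then $\mathrm{II}$ does not vanish on the direction $d\theta(\xi)=0$ and has exactly two null directions, so $M_h$ is hyperbolic. Its asymptotic directions are spanned by vectors $\xi^{(1)},\xi^{(2)}$ with $d\theta(\xi^{(j)})=1$, given by roots $\tau_1<\tau_2$ which depend smoothly on the $2$-jet of $h$. So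
\[
A_j=A(\xi^{(j)}),\qquad j=1,2,
\]
are functions on the torus depending smoothly on the $3$-jet of $h$. The quadratic points of $M_h$ are the common zeros of $A_1$ and $A_2$.

\begin{proof}[Proof of Theorem~\ref{thm2}(a)]
For $h$ as in Corollary~\ref{cor}, $(A_1,A_2)$ has no zero on the compact torus, and a $C^3$-small change of $h$ changes it by a $C^0$-small amount.
\end{proof}

\subsection{Examples of degree $8$}

\begin{proof}[Proof of Theorem~\ref{thm2}(b)]
The idea is to find an equation whose solution is $|z|=e^{H_\varepsilon(\theta)}|w|$ with $H_\varepsilon$ equal, to first order in $\varepsilon$, to a function of the type in Corollary~\ref{cor}.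

The polynomial in \eqref{alg} equals $|z|^8>0$ on $w=0$ and $-|w|^8<0$ on $z=0$, so it has no zeros there. Elsewhere write $|z|/|w|=e^s$ and divide by $N^4$. Since $z^3\bar w=|z|^3|w|\,e^{i\theta}$ with $\theta=3\arg z-\arg w$, the equation becomes
\[
\tanh s+\varepsilon\,b(s,\theta)=0,\qquad
b=\frac{e^{3s}\cos\theta}{(1+e^{2s})^2}+\frac{2e^{6s}\sin2\theta}{(1+e^{2s})^4}
=\frac{e^{s}\cos\theta}{4\cosh^2s}+\frac{e^{2s}\sin2\theta}{8\cosh^4s}.
\]
As $e^s\le2\cosh s$, each of the two terms of $b$ is at most $\frac12$ in absolute value, so $|b|\le1$. Differentiation in $s$ multiplies the first term by $1-2\tanh s$ and the second by $2-4\tanh s$, so $|\partial_sb|\le\frac32+3=\frac92$.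

Let $|\varepsilon|<\tanh1$ and $\frac92|\varepsilon|<1/\cosh^21$. Every solution has $|\tanh s|\le|\varepsilon|$, hence $|s|<1$. On $|s|\le1$ the left-hand side has positive $s$-derivative, and it is negative at $s=-1$ and positive at $s=1$. So for each $\theta$ there is exactly one solution $s=H_\varepsilon(\theta)$; it is $2\pi$-periodic in $\theta$ by uniqueness, and smooth in $(\theta,\varepsilon)$ by the implicit function theorem. The surface \eqref{alg} is therefore $M_h$ with $h=H_\varepsilon(\theta)$, a closed smooth surface.

Clearly $H_0=0$. Differentiating the equation in $\varepsilon$ at $\varepsilon=0$, $s=0$ gives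
\[
\partial_\varepsilon H_\varepsilon|_{\varepsilon=0}=-b(0,\theta)=-\tfrac14\left(\cos\theta+\tfrac12\sin2\theta\right).
\]
So $G=H_\varepsilon'=\varepsilon\,(g_1+O(\varepsilon))$ in $C^2$, where
\[
g_1=\tfrac14(\sin\theta-\cos2\theta),\qquad g_1''=\tfrac14(-\sin\theta+4\cos2\theta).
\]
A common zero of these would satisfy $g_1+g_1''=\frac34\cos2\theta=0$ and $\sin\theta=0$, which is impossible. So $|g_1|+|g_1''|$ is bounded below by a positive constant, and for small $\varepsilon\ne0$ the functions $G$ and $G''$ have no common zero. For small $\varepsilon$ also $8G'<1$, so \eqref{hyp} holds, and Theorem~\ref{thm1} applies.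
\end{proof}

\section{Prescribing the set of quadratic points}\label{seccount}

The simplest symmetric surfaces have whole circles of quadratic points. We perturb such a surface so as to cut the circles down to prescribed subsets. The perturbation should change $A_1$ and $A_2$ along a circle in a way we can compute exactly. We achieve this by adding a term that vanishes on the circle together with its $2$-jet. Such a term does not move the asymptotic directions there, and it affects $A_j$ only through $h_3$.

\begin{proof}[Proof of Theorem~\ref{thm2}(c)]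
\emph{The unperturbed surface.} Let $0<\varepsilon<\frac18$ and $H(\theta)=-\varepsilon\cos\theta$. Then $G=\varepsilon\sin\theta$, $G''=-G$, and $8G'\le8\varepsilon<1$. By Theorem~\ref{thm1} the surface is hyperbolic, and its quadratic points form the two circles $\theta=0$ and $\theta=\pi$.

\emph{The perturbation.} Fix $\varepsilon$ and a smooth function $\varphi$ of $Y\in\mathbb R/2\pi$, and put
\[
h_\sigma=-\varepsilon\cos\theta+\frac\sigma6\,\psi\,\sin^3\theta,\qquad
\psi(\theta,Y)=\frac{1+\cos\theta}2\,\varphi(Y)+\frac{1-\cos\theta}2 .
\]
The factor $\psi$ equals $\varphi(Y)$ on the circle $\theta=0$ and $1$ on the circle $\theta=\pi$. The first circle will carry the prescribed set, and the second one is to be removed.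

For small $\sigma$ the surface $M_{h_\sigma}$ is hyperbolic, and the functions $A_1,A_2$ of Section~\ref{subnorm} are defined and smooth in the point and in $\sigma$. On either circle the added term has zero $2$-jet, so the vectors $\xi^{(1)},\xi^{(2)}$ do not depend on $\sigma$ there. In \eqref{A} only $h_3$ changes, by the third differential of the added term on $\xi^{(j)}$. Since $\sin^3\theta=\theta^3+O(\theta^5)$ near $0$ and $\sin^3\theta=-(\theta-\pi)^3+O((\theta-\pi)^5)$ near $\pi$, and $d\theta(\xi^{(j)})=1$, this change is $\sigma\varphi(Y)$ on $\theta=0$ and $-\sigma$ on $\theta=\pi$. For $\sigma=0$ we have $A_1=A_2=0$ on both circles. Hence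
\begin{equation}\label{circ}
A_1=A_2=\sigma\varphi(Y)\ \text{ on }\theta=0,\qquad A_1=A_2=-\sigma\ \text{ on }\theta=\pi .
\end{equation}

\emph{No other quadratic points.} Let $D=A_1-A_2$. By \eqref{circ}, $D=0$ on both circles for every small $\sigma$. For $\sigma=0$ we have $D=G\,(T_1-T_2)$ by \eqref{Aj}. On the circles $G=0$ and $G'=\pm\varepsilon$, so there $\partial_\theta D=\pm\varepsilon\,(T_1-T_2)\ne0$ by \eqref{T12}, where $\partial_\theta$ is taken in the coordinates $(\theta,Y)$. By compactness there are $r,\sigma_1>0$ such that $\partial_\theta D\ne0$ on the bands $|\theta|\le r$ and $|\theta-\pi|\le r$ whenever $|\sigma|\le\sigma_1$. In each band $D$ is strictly monotone in $\theta$, so it vanishes only on the central circle. Hence for $0<|\sigma|\le\sigma_1$ the quadratic points in the bands lie on the two circles, and by \eqref{circ} they are exactly the points with $\theta=0$, $\varphi(Y)=0$. Outside the bands $(A_1,A_2)\ne0$ at $\sigma=0$, and by compactness the same is true for all small $\sigma$. We have shown that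
\[
\text{for all small }\sigma\ne0\text{ the quadratic points of }M_{h_\sigma}\text{ are exactly }\{\theta=0,\ \varphi(Y)=0\}.
\]

\emph{Exactly $k$ points.} Take $\varphi=\prod_{j=1}^k\left(1-\cos(Y-Y_j)\right)$ with distinct $Y_j\in\mathbb R/2\pi$, and $\varphi=1$ if $k=0$. Then $h_\sigma$ is real-analytic and $M_{h_\sigma}$ has exactly $k$ quadratic points. It is $C^\infty$-close to the hyperboloid if first $\varepsilon$ and then $\sigma$ are small.

\emph{Closed subsets of a circle.} Every closed subset of the circle is the zero set of some smooth $\varphi\ge0$.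

\emph{Even numbers on open sets.} For $j\ge1$ let $\varphi=\sin(jY)$ and fix a small $\sigma\ne0$. There are $2j$ quadratic points. At each of them $D$ vanishes along $\theta=0$ with $\partial_\theta D\ne0$, and by \eqref{circ} $\partial_YA_1=\sigma\varphi'(Y)\ne0$. So the differentials of $D$ and $A_1$ are linearly independent, and $(A_1,A_2)$ has $2j$ nondegenerate zeros and no others. A $C^4$-small change of $h$ changes $(A_1,A_2)$, which depends on the $3$-jet of $h$, by a $C^1$-small amount. Each nondegenerate zero then persists as a unique zero nearby, and no zeros appear elsewhere, because away from the zeros $(A_1,A_2)$ is bounded away from $0$. So the number $2j$ is preserved. The number $0$ is covered by part (a).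
\end{proof}

\begin{remark}
There is a topological reason why the stable numbers found here are even. For $h$ as in Section~\ref{subnorm}, $(A_1,A_2)$ is a smooth map from a torus to $\mathbb R^2$. Such a map has degree $0$, so if all its zeros are nondegenerate, their number is even. In the examples with exactly $k$ quadratic points the zeros of $(A_1,A_2)$ are degenerate, because $\varphi'$ vanishes at the zeros of $\varphi$.
\end{remark}

\begin{thebibliography}{9}
\bibitem{OT} Valentin Ovsienko and Serge Tabachnikov, \emph{Hyperbolic Carath\'eodory conjecture}, arXiv:math/0611630 (2006).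
\end{thebibliography}

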